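# A scattered space $K$ for which $\mathscr B(C_0(K))$ has a discontinuous homomorphism

## 1. Zero multiplication on $\ell_1$, and what it would buy

The scalar field $\mathbb F$ is $\mathbb R$ or $\mathbb C$, fixed throughout. All Banach algebras are over $\mathbb F$, and a homomorphism is a linear multiplicative map. Give $\ell_1$ the zero product and adjoin a unit. The result is $\mathbb F\oplus_1\ell_1$ with
$$(\lambda,c)(\mu,d)=(\lambda\mu,\ \lambda d+\mu c),\qquad \|(\lambda,c)\|=|\lambda|+\|c\|_1 .$$
Since $|\lambda\mu|+\|\lambda d+\mu c\|_1\le(|\lambda|+\|c\|_1)(|\mu|+\|d\|_1)$, this is a commutative unital Banach algebra. Let $\mathbb F[\varepsilon]/(\varepsilon^2)$ be the two-dimensional algebra of elements $a+b\varepsilon$ with $\varepsilon^2=0$, normed by $\|a+b\varepsilon\|=|a|+|b|$ (the same computation shows that the norm is submultiplicative).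

The unit vectors $\delta_n$ $(n\in\omega)$ of $\ell_1$ are linearly independent. Extend them to a Hamel basis and choose a linear functional $f:\ell_1\to\mathbb F$ with $f(\delta_n)=n$. Put $\theta(\lambda,c)=\lambda+f(c)\varepsilon$. For instance $\theta(2,\delta_3)=2+3\varepsilon$, while $(2,\delta_3)^2=(4,4\delta_3)$ is sent to $4+12\varepsilon=(2+3\varepsilon)^2$. In general
$$\theta(\lambda,c)\,\theta(\mu,d)=\lambda\mu+(\lambda f(d)+\mu f(c))\varepsilon=\theta\big((\lambda,c)(\mu,d)\big),$$
because $f$ is linear. So $\theta$ is a unital homomorphism. It is discontinuous: $\|(0,\delta_n)\|=1$ but $\|\theta(0,\delta_n)\|=n$. Products never probe $f$ beyond linearity, so $f$ may be as wild as we like.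

Can an algebra $\mathscr B(X)$ of *all* bounded operators on a Banach space have such a quotient? If so, composing with the quotient map gives a discontinuous homomorphism on $\mathscr B(X)$.

Try the simplest infinite-dimensional case, $X=c_0$. Split $\omega$ into evens and odds, let $U_1,U_2:c_0\to c_0$ copy a sequence onto the even and the odd coordinates respectively, and let $L_1,L_2$ read those coordinates off. Then $L_1U_1=L_2U_2=I$ and $U_1L_1+U_2L_2=I$. If $\chi$ is a nonzero multiplicative linear functional on $\mathscr B(c_0)$, then $\chi(I)=1$ and $\chi(U_iL_i)=\chi(U_i)\chi(L_i)=\chi(L_iU_i)=1$, so $1=1+1$, which is absurd. Now let $\theta(T)=a(T)+b(T)\varepsilon$ be a homomorphism into $\mathbb F[\varepsilon]/(\varepsilon^2)$. The scalar part $a$ is multiplicative, so $a=0$. Then $\theta(T)=\theta(T)\theta(I)=a(I)\theta(T)+a(T)b(I)\varepsilon=0$. The same computation works for every $X$ isomorphic to $X\oplus X$: such operators $U_i,L_i$ exist, and the only homomorphism into $\mathbb F[\varepsilon]/(\varepsilon^2)$ is zero. Whatever $X$ we want must be far from its square.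

## 2. Scattered spaces, Johnson's theorem, and the two theorems

For a locally compact Hausdorff space $K$, let $C_0(K)$ be the space of continuous functions $K\to\mathbb F$ vanishing at infinity, with the supremum norm, and let $\mathscr B(C_0(K))$ carry the operator norm.

**Definition.** A space $K$ is *scattered* if every nonempty subset of $K$ has a point isolated relative to that subset. Put $K^{(0)}=K$ and let $K^{(m+1)}$ be the set of non-isolated points of $K^{(m)}$. If some $K^{(m)}$ is empty, the least such $m$ is the *height* of $K$.

A nonempty discrete space has height $1$. The convergent sequence $[0,\omega]$ has height $2$: deleting the isolated points leaves only $\omega$.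

**Johnson's theorem.** (B. E. Johnson) If a Banach space $X$ is isomorphic to $X\oplus X$, then every homomorphism from $\mathscr B(X)$ into a Banach algebra is continuous.

Two more facts set the scene, and we do not use them. By a theorem of Ogden, for every ordinal $\eta$ every homomorphism from $\mathscr B(C([0,\omega_\eta]))$ into a Banach algebra is continuous, although $C([0,\omega_1])$ is not isomorphic to its square. Under the continuum hypothesis there is a locally compact Hausdorff $K$, far from scattered, such that $\mathscr B(C_0(K))$ admits a discontinuous homomorphism into a Banach algebra. The question, posed in Antonio Acuaviva, "Factorizations and minimality of the Calkin Algebra norm for $C(K)$-spaces", arXiv:2408.11132 (2024), is: *is there a scattered, locally compact Hausdorff $K$ such that $\mathscr B(C_0(K))$ admits a discontinuous homomorphism into a Banach algebra?*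

The answer is yes, in ZFC, with no additional hypothesis.

**Theorem A (ZFC).** There is a scattered locally compact Hausdorff space $K$ and a discontinuous unital homomorphism $\theta:\mathscr B(C_0(K))\to\mathbb F[\varepsilon]/(\varepsilon^2)$.

**Theorem B (ZFC).** $K$ can be chosen (separable, first countable, of height 2) so that, with $X=C_0(K)$, there are contractions $T_n\in\mathscr B(X)$ $(n\in\omega)$ with $T_nT_m=0$ for all $n,m$, such that every $T\in\mathscr B(X)$ is uniquely of the form
$$T=\lambda I+\sum_nc_nT_n+S,\qquad \lambda\in\mathbb F,\ c\in\ell_1,\ S\in\mathscr S,$$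
where $\mathscr S$ is the ideal of operators factoring through $c_0$ (equivalently, with separable range). $\mathscr S$ is closed, and $\mathscr B(X)/\mathscr S$ is isometrically isomorphic to $\mathbb F\oplus_1\ell_1$, the unitization of $\ell_1$ with zero product. A homomorphism $\theta$ from $\mathscr B(X)$ into a Banach algebra $\mathscr A$ is always continuous on $\mathscr S$; it is continuous if and only if the linear map $c\mapsto\theta(\sum c_nT_n)$, $\ell_1\to\mathscr A$, is continuous.
Optimality: the target dimension 2 is minimal, the height 2 is minimal, and $K$ cannot be countable.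

The quotient in Theorem B is the algebra of Section 1. The task is to build a $C_0(K)$ that carries the operators $T_n$ and, up to small operators, nothing else but scalars.

Put $\mathfrak c=2^{\aleph_0}$. A set is *few* if its cardinality is $<\mathfrak c$ and *many* if its cardinality is $\mathfrak c$. By König's theorem $\mathrm{cf}(\mathfrak c)>\omega$, so **a countable union of few sets is few**. Removing few elements from many leaves many.

## 3. Branches of the binary tree, and the space $Y$

Let $D=2^{<\omega}$ be the set of finite $0$-$1$ sequences, $I=2^\omega$, and $R_s=\{s|n:n<\omega\}$ for $s\in I$, where $s|n$ is the initial segment of length $n$. If $s\ne t$, then $R_s\cap R_t$ is finite: the branches separate at the first place where $s,t$ differ. So $\{R_s\}$ is an *almost disjoint* family of $\mathfrak c$ infinite subsets of a countable set. Up to Section 8 nothing else about $D$ and $R_s$ is used in the proof; the tree itself matters only in Section 9 and in examples.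

Take countably many copies (columns) of this picture:
$$J=\omega\cup\{\infty\},\quad N=D\times J,\quad Q=I\times J,\quad R_{(s,j)}=R_s\times\{j\}\subset N .$$
The sets $R_q$ $(q\in Q)$ are almost disjoint. Let $e_k=1_{\{k\}}$ for $k\in N$, and let $Y\subset\ell_\infty(N)$ be the closed span of $c_0(N)\cup\{1_{R_q}:q\in Q\}$. "$k\to\infty$ in $R_q$" means that $k\in R_q$ eventually leaves every finite set.

**Lemma 3.1.** For $y\in Y$ and $u\in Q$ the limit $\hat y(u)=\lim_{k\to\infty,\,k\in R_u}y(k)$ exists. The map $y\mapsto\hat y$ is linear from $Y$ to $c_0(Q)$ with $\|\hat y\|\le\|y\|$; in particular $\hat y$ has countable support.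

*Proof.* Let $y=f+\sum_{u\in F}b_u1_{R_u}$ with $f\in c_0(N)$ and $F\subset Q$ finite. By almost disjointness the limit along $R_u$ is $b_u$ if $u\in F$ and $0$ otherwise. So $\hat y$ exists and has finite support. Linearity and $\|\hat y\|\le\|y\|$ are clear. Such $y$ are dense in $Y$; uniform limits preserve the existence of limits along $R_u$ and the inequality, and $c_0(Q)$ is complete. $\square$

Think of $Q$ as a set of limit points at infinity attached to $N$, one for each branch in each column. For $y=1_{R_{(s,0)}}-2\cdot1_{R_{(t,\infty)}}$ the function $\hat y$ is $1$ at $(s,0)$, $-2$ at $(t,\infty)$, and $0$ elsewhere.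

**The natural square-zero operators.** For $n\in\omega$ let $T_n$ copy column $n$ into column $\infty$ and delete everything else:
$$(T_ny)(d,\infty)=y(d,n),\qquad (T_ny)(d,m)=0\quad(m\in\omega).$$
This is a contraction of $\ell_\infty(N)$ that maps $c_0(N)$ into itself, with $T_n1_{R_{(s,n)}}=1_{R_{(s,\infty)}}$ and $T_n1_{R_{(s,j)}}=0$ for $j\neq n$. Also $T_nT_m=0$ for all $n,m\in\omega$, since $T_m$ produces functions supported on column $\infty$, which $T_n$ ignores.

**Why $Y$ itself fails.** The first thing to try is $X=Y$, on which all $T_n$ act. Let $Y_0\subset\ell_\infty(D)$ be the closed span of $c_0(D)\cup\{1_{R_s}\}$. Then $Y$ is the $c_0$-sum over $j\in J$ of copies of $Y_0$. Indeed each generator of $Y$ has columns in $Y_0$ with norms tending to $0$, which is a closed condition. Conversely, a function satisfying it is a norm limit of sums of finitely many of its columns, each lying in $Y$. Splitting $J$ into two infinite halves gives $Y\cong Y\oplus Y$, and Johnson's theorem forbids any discontinuous homomorphism. The culprits are visible: the column projections $P_j:y\mapsto y1_{D\times\{j\}}$, and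 the copying maps between columns other than the $T_n$.

So we must pass to a subspace that the $T_n$ preserve and these operators do not. The device is to glue finitely many limit points together. If we only keep functions $y$ with $\hat y(s,0)=\hat y(t,1)$, then $1_{R_{(s,0)}}+1_{R_{(t,1)}}$ is allowed but its image $1_{R_{(s,0)}}$ under $P_0$ is not. One gluing does not suffice, since an operator can be altered at countably many places; we glue against every possible operator, many times.

## 4. Layouts: gluing limit points so that the $T_n$ survive

Gluing carelessly destroys the $T_n$ too. Suppose $(s,0),(t,1)$ are glued, and so are $(s,\infty),(t,\infty)$. Then $T_0(1_{R_{(s,0)}}+1_{R_{(t,1)}})=1_{R_{(s,\infty)}}$ violates the second gluing. Condition (L2) below excludes this.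

**Definition.** A *layout* consists of a partition of $I$ into finite *blocks* and a family $\mathcal C$ of pairwise disjoint nonempty finite subsets of $Q$, called *classes*, such that

* (L1) each class lies in $S\times J$ for some block $S$;
* (L2) for $C\in\mathcal C$ and $n\in\omega$ the set $\{(s,\infty):(s,n)\in C\}$ is a (possibly empty) union of classes;
* (L3) many $s\in I$ are *plain*: $\{s\}$ is a block and $\{(s,j)\}\in\mathcal C$ for all $j\in J$.

Elements of $Q$ need not lie in any class. Example: if every $s$ is plain, all conditions hold. Another: all $s$ plain except that $\{s,t\}$ is a block with the class $\{(s,0),(t,1)\}$ and all other elements of $\{s,t\}\times J$ as singletons. Then (L2) holds, because $\{(s,\infty)\}$ and $\{(t,\infty)\}$ are classes.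

Given a layout, put
$$h_C=\sum_{q\in C}1_{R_q},\quad A_C=\bigcup_{q\in C}R_q,\quad X=\text{closed span of }c_0(N)\cup\{h_C:C\in\mathcal C\}\subset Y .$$
Since $C$ is finite, $h_C-1_{A_C}$ is finitely supported; also $\hat h_C=1_C$. When every $s$ is plain, $X=Y$.

**Lemma 4.1.** If $y\in X$, then $\hat y$ is constant on every class.

*Proof.* The generators satisfy this ($\hat f=0$ for $f\in c_0(N)$, and $\hat h_C=1_C$ with classes disjoint). The property passes to linear combinations and, by $\|\hat y\|\le\|y\|$, to limits. $\square$

**Lemma 4.2.** $X$ is isometric to $C_0(K)$ for a scattered, locally compact Hausdorff, separable, first countable space $K$ of height 2.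

*Proof.* Let $K=N\cup\{x_C:C\in\mathcal C\}$ with the points of $N$ isolated and basic neighborhoods $\{x_C\}\cup A_C\setminus F$ of $x_C$, $F$ finite. For $C\ne C'$ the set $A_C\cap A_{C'}$ is finite, so $K$ is Hausdorff. Each $U_C=A_C\cup\{x_C\}$ is open, and it is compact because a neighborhood of $x_C$ contains all but finitely many of its points; so $K$ is locally compact. A nonempty subset of $K$ either meets $N$, hence has an isolated point, or lies in $\{x_C:C\in\mathcal C\}$, which is relatively discrete. So $K$ is scattered. As each $A_C$ is infinite, $K^{(1)}=\{x_C\}$ and $K^{(2)}=\emptyset$: the height is 2. The countable set $N$ is dense, and each $x_C$ has a countable neighborhood base.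

Restriction to $N$ is an isometry of $C_0(K)$ onto a closed subspace of $\ell_\infty(N)$. That subspace contains $c_0(N)$ (extend by $0$ at every $x_C$) and $1_{A_C}=1_{U_C}|_N$, hence $h_C$, hence $X$. Conversely let $f\in C_0(K)$ and $\epsilon>0$. The compact set $\{|f|\ge\epsilon\}$ is covered by finitely many sets $U_{C_1},\dots,U_{C_p}$ (distinct $C_i$) and a finite subset of $N$. Put $f'=f-\sum_if(x_{C_i})1_{U_{C_i}}$. Outside $\bigcup U_{C_i}$ we have $f'=f$, so $|f'|\ge\epsilon$ only at finitely many points there. Since $f'(x_{C_i})=0$, continuity gives $|f'|<\epsilon$ at all but finitely many points of $A_{C_i}$. So $f'|_N$ is within $\epsilon$ of a finitely supported function. As $1_{A_{C_i}}\in X$, $f|_N$ is within $\epsilon$ of $X$, and $\epsilon$ was arbitrary. $\square$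

**Lemma 4.3.** $T_nX\subset X$ for all $n\in\omega$.

*Proof.* $T_n$ preserves $c_0(N)$, and $T_nh_C=\sum_{(s,n)\in C}1_{R_{(s,\infty)}}$ is a sum of functions $h_{C'}$ by (L2). $\square$

So the $T_n$ are contractions in $\mathscr B(X)$ with $T_nT_m=0$, and for $c\in\ell_1$ the series $V_c:=\sum_nc_nT_n$ converges absolutely, with $\|V_c\|\le\|c\|_1$.

Call $Z\subset I$ *saturated* if it is a union of blocks. By (L1), each class lies in $Z\times J$ or in $(I\setminus Z)\times J$. Let $X_Z$ be the closed span of $c_0(N)\cup\{h_C:C\subset Z\times J\}$.

**Lemma 4.4.** If $Z$ is saturated, $y\in X$ and $\hat y=0$ on $(I\setminus Z)\times J$, then $y\in X_Z$.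

*Proof.* Given $\epsilon>0$, pick $y'=f+\sum_ib_ih_{C_i}$ (finite sum, distinct $C_i$, $f\in c_0(N)$) with $\|y-y'\|<\epsilon$. If $C_i\subset(I\setminus Z)\times J$ and $q\in C_i$, then $|b_i|=|\hat y'(q)-\hat y(q)|\le\epsilon$. Let $w$ be the sum of the terms $b_ih_{C_i}$ with $C_i\subset(I\setminus Z)\times J$. Off the finite set of points lying in two of the sets $R_q$ involved, $|w|\le\epsilon$. So $w$ is within $\epsilon$ of a finitely supported function $w'$. Now $y'-w+w'\in X_Z$ is within $2\epsilon$ of $y$. $\square$

Taking all $s$ plain and $Z=\emptyset$: *if $y\in Y$ and $\hat y=0$, then $y\in c_0(N)$.*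

## 5. The matrix of an operator

In the recursion to come, $X$ is built step by step, and at no stage do we know the operators on the finished $X$. What we can list in advance are their matrices on $c_0(N)$, since $N$ is fixed. This section shows that the matrix determines the operator on all but countably many $h_C$.

For $T\in\mathscr B(X)$ let $M_T=(m_{kl})_{k,l\in N}$, $m_{kl}=(Te_l)(k)$. For any scalar matrix put $\|M\|=\sup_k\sum_l|m_{kl}|$. Then $\|M_T\|\le\|T\|$: for finite $L\subset N$, choose unimodular $a_l$ with $a_lm_{kl}=|m_{kl}|$; then $\sum_{l\in L}|m_{kl}|=(T\sum_{l\in L}a_le_l)(k)\le\|T\|$. If $\|M\|<\infty$, put for $q\in Q$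
$$g_q=g_q^M=M1_{R_q}\in\ell_\infty(N),\qquad g_q(k)=\sum_{l\in R_q}m_{kl}.$$

**Lemma 5.1.** Let $T\in\mathscr B(X)$. For all but countably many $C\in\mathcal C$ we have $Th_C=\sum_{q\in C}g_q^{M_T}$; in particular, $\sum_{q\in C}g_q^{M_T}\in X$ for these $C$.

*Proof.* Fix $k\in N$ and put $\nu_k(y)=(Ty)(k)-\sum_lm_{kl}y(l)$. This is a bounded functional on $X$ vanishing at every $e_l$, hence on $c_0(N)$. Let $C_1,\dots,C_p$ be distinct classes and $a_i$ unimodular scalars with $a_i\nu_k(h_{C_i})=|\nu_k(h_{C_i})|$. Almost disjointness gives $|\sum a_ih_{C_i}|\le1$ off a finite set. So $\sum a_ih_{C_i}=w'+w''$ with $w''$ finitely supported, $w'\in X$ and $\|w'\|\le1$. Therefore $\sum_i|\nu_k(h_{C_i})|=\nu_k(w')\le\|\nu_k\|$. As this bound does not depend on $p$, $\nu_k(h_C)\ne0$ for only countably many $C$. There are countably many $k$. If $\nu_k(h_C)=0$ for all $k$, then $(Th_C)(k)=\sum_lm_{kl}h_C(l)=\sum_{q\in C}g_q(k)$ for all $k$. $\square$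

So, to prevent a matrix $M$ from being the matrix of any operator on $X$, it is enough to arrange *uncountably many* classes $C$ with $\sum_{q\in C}g_q^M\notin X$.

## 6. Six ways for a matrix to be bad

Let $\mathcal M$ be the set of $N\times N$ matrices with $\|M\|<\infty$ and $Me_l\in Y$ for all $l$. There are $\mathfrak c$ scalar matrices on a countable index set, and $\mathcal M$ contains all multiples of the identity, so $|\mathcal M|=\mathfrak c$. For every layout and every $T\in\mathscr B(X)$ we have $M_T\in\mathcal M$, since $M_Te_l=Te_l\in X\subset Y$. Everything in this section depends on $M$ and the $R_s$ only, not on a layout.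

The plan: list the ways in which $M$ can differ, at many $s$, from the matrix of $\lambda I+\sum c_nT_n$. Fix $M\in\mathcal M$. Let
$$I_M=\{r\in I:\widehat{Me_l}(r,i)\neq0\text{ for some }l\in N,\ i\in J\},$$
a countable set by Lemma 3.1.

**Type 0.** For some $j\in J$, many $s$ have $g_{(s,j)}\notin Y$.

*Example.* Let $\phi$ be a bijection of $D$ onto $\{1,01,001,\dots\}$ and $Me_{(d,j)}=e_{(\phi(d),j)}$. Then $g_{(s,j)}$ is the indicator of an infinite set meeting each $R_u$ in at most one point. If it were in $Y$, its hat would be $0$ and it would be in $c_0(N)$ by the remark after Lemma 4.4; it is not.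

If $M$ is not of type 0, let $Z_0=I_M\cup\{s:g_{(s,j)}\notin Y\text{ for some }j\}$. This is few, being a countable union of few sets.

**Lemma 6.1.** Let $M$ be not of type 0, $u=(r,i)$ with $r\notin I_M$, and $j\in J$. Then $\sum_{s\notin Z_0}|\hat g_{(s,j)}(u)|\le\|M\|$. So $\hat g_{(s,j)}(u)\ne0$ for only countably many $s\notin Z_0$.

*Proof.* Let $F\subset I\setminus Z_0$ be finite and let $L$ be the finite set of points lying in at least two of the $R_{(s,j)}$, $s\in F$. Put $g_s'=M1_{R_{(s,j)}\setminus L}=g_{(s,j)}-\sum_{l\in R_{(s,j)}\cap L}Me_l\in Y$. As $r\notin I_M$, $\hat g_s'(u)=\hat g_{(s,j)}(u)$. The sets $R_{(s,j)}\setminus L$ are disjoint, so $\sum_{s\in F}|g_s'(k)|\le\sum_l|m_{kl}|\le\|M\|$ for every $k$. Let $k\to\infty$ in $R_u$. $\square$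

**Type 1.** Not type 0, and for some $j$ there are many $s\in I\setminus Z_0$ for which there is $(r,i)\in Q$ with $r\notin I_M$, $r\ne s$, $\hat g_{(s,j)}(r,i)\ne0$.

*Example.* Permute $N$ by flipping the first digit of the $D$-coordinate (the empty sequence stays). Then $g_{(s,j)}=1_{R_{(s',j)}}$, where $s'$ is $s$ with its first digit flipped.

If $M$ is not of type 0 or 1, let $Z_1$ be $Z_0$ together with all $s$ as in type 1, over all $j$. It is few, and by definition
$$\hat g_{(s,j)}(r,i)=0\quad\text{whenever } s\notin Z_1,\ r\notin I_M,\ r\neq s,\ i,j\in J. \tag{6.2}$$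
So for $s\notin Z_1$ what remains to be controlled is $a_{ij}(s):=\hat g_{(s,j)}(s,i)$: how much of column $j$ of branch $s$ is sent to column $i$ of the same branch.

**Type 2.** Not 0, 1; for some $i\in\omega$ and $j\in J$ with $j\neq i$, many $s\notin Z_1$ have $a_{ij}(s)\ne0$.

*Example.* Copy column $0$ into column $1$ and delete the rest: $a_{10}(s)=1$. Copying into column $\infty$ is *not* forbidden.

Put $\Delta=\{(n,n),(\infty,n):n\in\omega\}\cup\{(\infty,\infty)\}$.

**Type 3.** Not 0, 1, 2; for some $(i,j)\in\Delta$ there is no $a\in\mathbb F$ such that $\{s\notin Z_1:a_{ij}(s)\ne a\}$ is few.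

*Example.* Multiplication by the indicator of $\{(d,j):d\text{ begins with }0\}$: $a_{00}(s)$ is $1$ or $0$ according to the first digit of $s$.

If $M$ is not of types 0–3, let $a_{ij}$ be the constant value for $(i,j)\in\Delta$ (off a few set; it is unique).

**Type 4.** Not 0–3; $a_{nn}\ne a_{mm}$ for some $n,m\in\omega$. *Example:* $P_0$, with $a_{00}=1$, $a_{11}=0$.

**Type 5.** Not 0–4; $a_{00}\ne a_{\infty\infty}$. *Example:* $P_\infty$, with $a_{nn}=0$ for all $n\in\omega$ and $a_{\infty\infty}=1$.

$M$ is *bad* if it is of one of these types, otherwise *good*. The matrix $0$ is good. For $M$ good put $\lambda=a_{00}$ and $c_n=a_{\infty n}$. Only countably many exceptional few sets occur, so there is a few set $Z_2\supset Z_1$ off which all $a_{ij}(s)$ with $i\in\omega$, $j\ne i$ vanish and all $a_{ij}(s)$ with $(i,j)\in\Delta$ equal their constants. The remaining pairs of $J\times J$ are none: $(i,j)$ has either $i\in\omega$, $j\neq i$, or lies in $\Delta$. Together with (6.2), for $s\in I\setminus Z_2$, $u\in(I\setminus Z_2)\times J$ and $n\in\omega$: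
$$\hat g_{(s,n)}(u)=\lambda1_{\{(s,n)\}}(u)+c_n1_{\{(s,\infty)\}}(u),\qquad \hat g_{(s,\infty)}(u)=\lambda1_{\{(s,\infty)\}}(u).\tag{6.3}$$
So off few coordinates a good matrix looks like $\lambda I+\sum c_nT_n$.

**Lemma 6.4.** In type 3 there are disjoint $V,V'\subset\mathbb F$ such that many $s\notin Z_1$ have $a_{ij}(s)\in V$ and many have $a_{ij}(s)\in V'$.

*Proof.* Fix a countable base of $\mathbb F$ and let $G$ be the union of its members whose preimage under $a_{ij}$ is few. The preimage of $G$ is few, so $G\ne\mathbb F$. If $\mathbb F\setminus G=\{a\}$, then $a_{ij}=a$ off a few set, contrary to type 3. So $\mathbb F\setminus G$ contains two points. Choose disjoint members $V,V'$ of the base around them; neither is contained in $G$, so neither has a few preimage. $\square$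

## 7. The recursion of length $\mathfrak c$

Enumerate $\mathcal M$ as $(M_\alpha)_{\alpha<\mathfrak c}$ with each matrix repeated $\mathfrak c$ times. At stage $\alpha$ we choose a finite block $S_\alpha\subset I\setminus I_\alpha$, where $I_\alpha=\bigcup_{\beta<\alpha}S_\beta$, and the classes inside $S_\alpha\times J$. Since $|I_\alpha|\le\max(|\alpha|,\omega)$, $I_\alpha$ is few. "Fresh" means not in $I_\alpha$. Write $M=M_\alpha$, $g_q=g_q^M$. When $M$ is bad we also choose a class $C_\alpha$ inside $S_\alpha\times J$ such that
$$\sum_{q\in C_\alpha}g_q\notin X, \tag{7.1}$$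
either because the sum is not in $Y$, or because it is in $Y$ and its hat is not constant on some class inside $S_\alpha\times J$ (Lemma 4.1). In types 1–5 every $s$ used for $C_\alpha$ lies outside $Z_0$, so the sum is in $Y$ and has a hat.

**$M$ good.** Let $S_\alpha=\{s\}$ with $s$ fresh, made plain.

**Type 0, with $j$.** Pick $s$ fresh with $g_{(s,j)}\notin Y$. Let $S_\alpha=\{s\}$ be plain and $C_\alpha=\{(s,j)\}$. Then (7.1) holds since $X\subset Y$.

**Type 1, with $j$.** *The image of branch $s$ has a nonzero limit on another branch $r$; we glue $r$ to a branch $t$ where the limit is $0$.* For each of the many $s$, choose $(r(s),i(s))$ as in the definition. Both $s$ and $r(s)$ must be fresh. Fix $r\notin I_M$. By Lemma 6.1 applied to $(r,i)$ for each $i\in J$, only countably many $s$ have $r(s)=r$. So at most $\max(|I_\alpha|,\omega)<\mathfrak c$ of our $s$ have $r(s)\in I_\alpha$. Hence we can pick $s$ with $s$ and $r=r(s)\neq s$ both fresh; let $i=i(s)$. As $\hat g_{(s,j)}$ has countable support, pick $t$ fresh, $t\notin\{s,r\}$, with $\hat g_{(s,j)}(t,i)=0$. Let $S_\alpha=\{s,r,t\}$ with classes $\{(s,j')\}$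 and $\{(r,j'),(t,j')\}$ for all $j'\in J$, and $C_\alpha=\{(s,j)\}$. Then $\hat g_{(s,j)}$ is not constant on the class $\{(r,i),(t,i)\}$.

**Type 2, with $i\in\omega$, $j\ne i$.** *We glue in column $i$ only.* Pick $s\notin Z_1$ fresh with $a_{ij}(s)\neq0$, and $t\ne s$ fresh with $\hat g_{(s,j)}(t,i)=0$. Let $S_\alpha=\{s,t\}$ with the class $\{(s,i),(t,i)\}$ and all other elements of $S_\alpha\times J$ as singleton classes. As $j\ne i$, $C_\alpha=\{(s,j)\}$ is a class. The function $\hat g_{(s,j)}$ is $a_{ij}(s)\ne0$ at $(s,i)$ and $0$ at $(t,i)$.

**Type 3, with $(i,j)\in\Delta$.** *We glue two branches with different coefficients.* By Lemma 6.4 pick fresh $s\neq t$ outside $Z_1$ with $a_{ij}(s)\neq a_{ij}(t)$; $S_\alpha=\{s,t\}$.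

If $(i,j)=(n,n)$, take the class $C_\alpha=\{(s,n),(t,n)\}$ and all other elements as singletons. By (6.2) the cross terms $\hat g_{(t,n)}(s,n)$ and $\hat g_{(s,n)}(t,n)$ vanish (recall $I_M\subset Z_1$, so $s,t\notin I_M$). So $\hat g_{(s,n)}+\hat g_{(t,n)}$ is $a_{nn}(s)$ at $(s,n)$ and $a_{nn}(t)$ at $(t,n)$.

If $(i,j)=(\infty,n)$ or $(\infty,\infty)$, take the classes $\{(s,j'),(t,j')\}$ for all $j'\in J$, and $C_\alpha=\{(s,j),(t,j)\}$. By (6.2), $\hat g_{(s,j)}+\hat g_{(t,j)}$ has the values $a_{\infty j}(s)\ne a_{\infty j}(t)$ at the two points of the class $\{(s,\infty),(t,\infty)\}$.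

**Type 4, with $a_{nn}\ne a_{mm}$.** *We glue across two finite columns.* Pick fresh $s\ne t$ outside $Z_1$ with $a_{nn}(s)=a_{nn}$ and $a_{mm}(t)=a_{mm}$. Let $S_\alpha=\{s,t\}$ with the class $C_\alpha=\{(s,n),(t,m)\}$ and all other elements as singletons. By (6.2), $\hat g_{(s,n)}+\hat g_{(t,m)}$ is $a_{nn}$ at $(s,n)$ and $a_{mm}$ at $(t,m)$.

**Type 5, $a_{00}\neq a_{\infty\infty}$.** *We glue column $\infty$ to column $0$.* This is the delicate case. Once $(s,\infty)$ is glued to $(t,0)$, the set $\{(s,\infty)\}$ is no longer a union of classes, so a class containing exactly $(s,n)$ in column $n$ would violate (L2). The way out is to leave the $(s,n)$ out of all classes. Pick fresh $s\ne t$ outside $Z_1$ with $a_{\infty\infty}(s)=a_{\infty\infty}$ and $a_{00}(t)=a_{00}$. Let $S_\alpha=\{s,t\}$ with classes $C_\alpha=\{(s,\infty),(t,0)\}$ and $\{(t,j)\}$ for $j\in J\setminus\{0\}$; the elements $(s,n)$, $n\in\omega$, are in no class. By (6.2), $\hat g_{(s,\infty)}+\hat g_{(t,0)}$ is $a_{\infty\infty}$ at $(s,\infty)$ and $a_{00}$ at $(t,0)$.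

At the end, all $s\in I$ not used are made plain one-element blocks.

**Lemma 7.2.** This is a layout.

*Proof.* Disjointness of classes and (L1) are clear. (L3): the matrix $0$ is good and occurs $\mathfrak c$ times, each time producing a plain $s$. For (L2) let $n\in\omega$; a class with no element in column $n$ gives $\emptyset$. For plain $s$, $\{(s,n)\}$ gives $\{(s,\infty)\}$, a class. In type 1 and the second case of type 3, $\{(r,n),(t,n)\}$ gives $\{(r,\infty),(t,\infty)\}$ (with $s$ for $r$ in type 3), a class, and in type 1 $\{(s,n)\}$ gives $\{(s,\infty)\}$, a class. In type 2, the first case of type 3, and type 4, both $\{(s,\infty)\}$ and $\{(t,\infty)\}$ are classes (only points in finite columns were glued), so every subset of $\{(s,\infty),(t,\infty)\}$ is a union of classes. In type 5, $C_\alpha$ gives the class $\{(t,\infty)\}$ for $n=0$ and $\emptyset$ for $n\neq0$, and $\{(t,n)\}$ with $n\ne0$ gives $\{(t,\infty)\}$. $\square$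

Fix this layout and its $X$, $K$ from now on.

**Lemma 7.3.** For every $T\in\mathscr B(X)$ the matrix $M_T$ is good.

*Proof.* If $M_T$ were bad, then for the $\mathfrak c$ many $\alpha$ with $M_\alpha=M_T$ we would have $\sum_{q\in C_\alpha}g_q^{M_T}\notin X$ by (7.1), with distinct classes $C_\alpha$. Lemma 5.1 allows only countably many such classes. $\square$

## 8. Scalar plus $\sum c_nT_n$ plus small, and Theorem A

Let $\mathscr S$ be the set of $S\in\mathscr B(X)$ whose range has density character $<\mathfrak c$. It is a two-sided ideal: density characters of ranges do not increase under multiplication on either side, and for a sum they are at most the maximum of the two and $\omega$.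

**Proposition 8.1.** Every $T\in\mathscr B(X)$ is uniquely $T=\lambda I+\sum_nc_nT_n+S$ with $\lambda\in\mathbb F$, $c\in\ell_1$, $S\in\mathscr S$. Moreover $|\lambda|+\|c\|_1\le\|T\|$.

**Step 1: $c\in\ell_1$ and the norm bound.** The matrix $M=M_T$ is good; take $\lambda,c_n,Z_2$ from (6.3). Fix $s\notin Z_2$ and $m\in\omega$. The sets $R_{(s,\infty)},R_{(s,0)},\dots,R_{(s,m)}$ are disjoint, so for every $k$
$$|g_{(s,\infty)}(k)|+\sum_{n\le m}|g_{(s,n)}(k)|\le\|M\|\le\|T\| .$$
Let $k\to\infty$ in $R_{(s,\infty)}$. By (6.3) at $u=(s,\infty)$ we get $|\lambda|+\sum_{n\le m}|c_n|\le\|T\|$. Now let $m\to\infty$. So $V:=\lambda I+V_c\in\mathscr B(X)$ is defined.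

**Step 2: $S=T-V$ is small.** Let $Z$ be a few saturated set containing $Z_2$ and the $I$-coordinates of the countably many exceptional classes of Lemma 5.1; blocks are finite, so saturating a few set (adding whole blocks) keeps it few. Let $C\subset(I\setminus Z)\times J$ be a class. Then $Th_C=\sum_{q\in C}g_q$, and by (6.3), on $(I\setminus Z)\times J$,
$$\widehat{Th_C}=\lambda1_C+\sum_n\sum_{(s,n)\in C}c_n1_{\{(s,\infty)\}}=\widehat{Vh_C} .$$
So $\widehat{Sh_C}=0$ there, and $Sh_C\in X_Z$ by Lemma 4.4. Every other class lies in $Z\times J$. So the range of $S$ is contained in the closed span of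
$$X_Z\cup\{Se_l:l\in N\}\cup\{Sh_C:C\subset Z\times J\},$$
whose density character is at most $\max(\omega,|Z|)<\mathfrak c$, because there are at most that many classes in $Z\times J$. Thus $S\in\mathscr S$.

**Step 3: uniqueness.** It suffices to show that $V=\lambda I+V_c\in\mathscr S$ forces $\lambda=0$, $c=0$. For plain $s$ all $1_{R_{(s,j)}}$ are in $X$, and $V1_{R_{(s,\infty)}}=\lambda1_{R_{(s,\infty)}}$. For distinct plain $s,s'$ these images are at distance $|\lambda|$. There are $\mathfrak c$ many plain $s$, so if $\lambda\ne0$ the range of $V$ would have density character at least $\mathfrak c$. Hence $\lambda=0$. Then $V1_{R_{(s,n)}}=c_n1_{R_{(s,\infty)}}$, and the same argument gives $c_n=0$ for every $n$. $\square$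

**Proof of Theorem A.** Write $\lambda(T),c(T)$ for the parameters; by uniqueness they depend linearly on $T$. Since $T_nT_m=0$, we have $V_cV_{c'}=0$. As $\mathscr S$ is an ideal,
$$TT'\in\lambda(T)\lambda(T')I+\sum_n\big(\lambda(T)c_n(T')+\lambda(T')c_n(T)\big)T_n+\mathscr S .$$
Uniqueness gives $\lambda(TT')=\lambda(T)\lambda(T')$ and $c(TT')=\lambda(T)c(T')+\lambda(T')c(T)$. So $T\mapsto(\lambda(T),c(T))$ is a homomorphism into the algebra of Section 1. With $f$ as there,
$$\theta(T)=\lambda(T)+f(c(T))\,\varepsilon$$
is a unital homomorphism $\mathscr B(X)\to\mathbb F[\varepsilon]/(\varepsilon^2)$. Since $\|T_n\|\le1$ and $\theta(T_n)=n\varepsilon$, it is discontinuous. By Lemma 4.2, $X\cong C_0(K)$ isometrically with $K$ scattered, which proves Theorem A. $\blacksquare$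

## 9. On the Cantor tree the exceptional sets are countable

For Theorem B, "density character $<\mathfrak c$" must become "separable". For this we show that $Z_2$ can be taken countable. The reason is definability: the exceptional sets are analytic, and an uncountable analytic subset of $2^\omega$ has cardinality $\mathfrak c$ (Souslin's perfect set theorem). So *a few analytic set is countable*. An analytic set here means a projection to the first coordinate of a Borel subset of $2^\omega\times2^\omega$; Borel sets are analytic. We first need to express "$y\in Y$" by simple quantifiers.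

Order $N$ by $(d,j)\le(d',j')$ if $j=j'$ and $d$ is an initial segment of $d'$. The predecessors of a point form a finite chain, each $R_q$ is a chain, and every chain is contained in some $R_q$. An antichain is a set of pairwise incomparable points.

**Lemma 9.1.** If $E\subset N$ is contained in the union of a finite set and finitely many sets $R_q$, then antichains in $E$ have bounded size. Conversely, if antichains in $E$ have bounded size, $E$ is contained in finitely many sets $R_q$.

*Proof.* An antichain meets each $R_q$ in at most one point; this gives the first claim. For the second, let $E\ne\emptyset$ and let $\{a_1,\dots,a_p\}$ be an antichain of maximal size in $E$. Each $e\in E$ is comparable to some $a_i$. We claim that $E_i=\{e\in E:e\text{ comparable to }a_i\}$ is a chain, hence contained in some $R_q$. Points of $E_i$ below $a_i$ form a chain, and a point below $a_i$ is comparable to a point above it. Suppose $e,e'\ge a_i$ in $E$ were incomparable. If $e$ were comparable to some $a_m$, $m\ne i$, then either $a_m\le e$, so that $a_m$ and $a_i$ are both predecessors of $e$ and thus comparable, or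 $e\le a_m$ and then $a_i\le a_m$; both are impossible. The same holds for $e'$. Replacing $a_i$ by $e,e'$ would give an antichain of size $p+1$, a contradiction. $\square$

**Lemma 9.2.** A function $y\in\ell_\infty(N)$ is in $Y$ if and only if $y$ converges along each $R_q$ and, for each rational $\epsilon>0$, antichains in $\{|y|\ge\epsilon\}$ have bounded size.

*Proof.* Let $y\in Y$. Convergence is Lemma 3.1. Given $\epsilon$, let $y'=f+\sum_{u\in F}b_u1_{R_u}$ satisfy $\|y-y'\|\le\epsilon/2$, with $F$ finite and $f\in c_0(N)$. Then $\{|y|\ge\epsilon\}\subset\{|y'|\ge\epsilon/2\}\subset\{|f|\ge\epsilon/2\}\cup\bigcup_{u\in F}R_u$, and Lemma 9.1 applies. Conversely, given $\epsilon$, Lemma 9.1 gives a finite $F\subset Q$ with $\{|y|\ge\epsilon\}\subset\bigcup_{u\in F}R_u$. Let $y'=y-\sum_{u\in F}(\lim_{R_u}y)1_{R_u}$. Outside $\bigcup_{u\in F}R_u$ we have $|y'|=|y|<\epsilon$; on each $R_u$, $u\in F$, off the finitely many points lying in another $R_{u'}$, $u'\in F$, the function $y'$ is $y-\lim_{R_u}y$, which is less than $\epsilon$ in modulus off a finite set. So $y'$ is within $\epsilon$ of a finitely supported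 function, and $\mathrm{dist}(y,Y)\le\epsilon$. $\square$

**Proposition 9.3.** For good $M$ the set $Z_2$ in (6.3) can be taken countable.

*Proof.* Fix $j\in J$. For each $k\in N$ the function $s\mapsto g_{(s,j)}(k)=\sum_nm_{k,(s|n,j)}$ is Borel on $2^\omega$, as a convergent series of functions each depending on finitely many digits of $s$. For $i\in J$ and $n\in\omega$ the function $(s,r)\mapsto g_{(s,j)}(r|n,i)$ is Borel on $2^\omega\times2^\omega$, since on each of the finitely many clopen sets $\{r|n=d\}$ it is $s\mapsto g_{(s,j)}(d,i)$.

By Lemma 9.2, $\{s:g_{(s,j)}\notin Y\}$ is the union of two sets. The first is the set of $s$ such that for some rational $\epsilon>0$ and every $p$ there is an antichain of size $p$ in $\{|g_{(s,j)}|\ge\epsilon\}$. All quantifiers range over countable sets (finite antichains of $N$ included), so this set is Borel. The second is $\bigcup_{i\in J}\{s:\exists r\in2^\omega\ (g_{(s,j)}(r|n,i))_n\text{ diverges}\}$. Divergence is failure of the Cauchy condition, a Borel condition on $(s,r)$, so the second set is analytic. As $M$ is not of type 0, both sets are few, hence countable.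 As $I_M$ is countable, $Z_0$ is countable.

Next, for each $j$ consider
$$\{s\notin Z_0:\exists i\in J\ \exists r\notin I_M\cup\{s\}\ \ \lim_ng_{(s,j)}(r|n,i)\ne0\}.$$
The limit exists for $s\notin Z_0$ and is a Borel function of $(s,r)$ there. The sets $Z_0,I_M$ are countable, and $r\ne s$ is an open condition. So this set is analytic. As $M$ is not of type 1 it is few, hence countable. So $Z_1$ is countable.

Finally $a_{ij}(s)=\lim_ng_{(s,j)}(s|n,i)$ is a Borel function on $I\setminus Z_1$. The remaining exceptional sets, $\{a_{ij}\ne0\}$ for $i\in\omega$, $j\neq i$, and $\{a_{ij}(s)\ne a_{ij}\}$ for $(i,j)\in\Delta$, are countably many Borel few sets, hence countable. $\square$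

## 10. The small operators factor through $c_0$, and the quotient algebra

**Step 1: the range of $S$ lies in $X_{Z'}$ with $Z'$ countable.** In the proof of Proposition 8.1, $Z$ may now be taken countable: $Z_2$ is countable, the exceptional classes are countably many finite sets, and saturating adds finite blocks. By Lemma 3.1 the functions $\widehat{Se_l}$ $(l\in N)$ and $\widehat{Sh_C}$ $(C\subset Z\times J)$ are countably many functions with countable supports. Let $Z'\supset Z$ be a countably infinite saturated set containing the $I$-coordinates of all these supports. By Lemma 4.4 all these $Se_l$ and $Sh_C$ are in $X_{Z'}$. For the other classes $Sh_C\in X_Z\subset X_{Z'}$ by Step 2 of that proof. As $X_{Z'}$ is closed, $SX\subset X_{Z'}$.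

**Step 2: there is an isomorphism $w:X_{Z'}\to c_0$ with $\|w\|,\|w^{-1}\|\le2$.** Enumerate the classes inside $Z'\times J$ as $C_0,C_1,\dots$; there are infinitely many, since $Z'$ is a union of infinitely many blocks and every block contains classes. Let $A_i'=A_{C_i}\setminus\bigcup_{m<i}A_{C_m}$, which is cofinite in $A_{C_i}$, hence infinite. These sets are disjoint. Put $N'=N\setminus\bigcup_iA_i'$. For an infinite $A\subset N$ let $c(A)$ be the space of functions supported in $A$ that converge as $k\to\infty$ in $A$. We claim
$$X_{Z'}=\Big(\bigoplus_ic(A_i')\Big)_{c_0}\oplus_\infty c_0(N'),$$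
that is, $X_{Z'}$ consists of all $y\in\ell_\infty(N)$ such that $y|_{A_i'}$ converges for each $i$, $\sup_{A_i'}|y|\to0$ as $i\to\infty$, and $y|_{N'}\in c_0(N')$. The right side is closed. It contains $c_0(N)$ because the $A_i'$ are disjoint, and it contains each $h_{C_i}$ because $h_{C_i}-1_{A_i'}$ is finitely supported. Conversely, each of its elements is a norm limit of finite sums of elements of $c(A_i')$ and of $c_0(N')$, and $c(A_i')\subset X_{Z'}$ because $1_{A_i'}$ differs from $h_{C_i}$ by a finitely supported function.

The map $c\to c_0$, $x\mapsto(\lim x,\,x_1-\lim x,\,x_2-\lim x,\dots)$ has norm at most 2, and its inverse $(z_0,z_1,\dots)\mapsto(z_0+z_n)_{n\ge1}$ also has norm at most 2. Apply it to each $c(A_i')$ and the identity to $c_0(N')$. The $c_0$-sum of countably many copies of $c_0$ and $c_0(N')$ is isometric to $c_0$.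

**Step 3: identification of $\mathscr S$.** With $S,Z',w$ as above, let $V=wS:X\to c_0$ and let $U$ be $w^{-1}$ followed by the inclusion $X_{Z'}\subset X$. Then
$$S=UV,\qquad \|V\|\le2\|S\|,\qquad\|U\|\le2. \tag{10.1}$$
So every $T$ is $\lambda I+V_c+S$ with $S$ factoring through $c_0$. Operators factoring through $c_0$ have separable range, and operators with separable range are in $\mathscr S$. Conversely let $T\in\mathscr S$. By uniqueness in Proposition 8.1 its decomposition has $\lambda=0$, $c=0$, so $T$ is its own third summand and factors through $c_0$ as in (10.1). Hence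
$$\mathscr S=\{\text{operators factoring through }c_0\}=\{\text{operators with separable range}\},$$
and each $S\in\mathscr S$ satisfies (10.1). The ideal $\mathscr S$ is closed, since a norm limit of a sequence of operators with separable range has separable range. Existence and uniqueness of the decomposition are Proposition 8.1.

**Step 4: the quotient.** $T\mapsto(\lambda(T),c(T))$ is a homomorphism of $\mathscr B(X)$ onto $\mathbb F\oplus_1\ell_1$ with kernel $\mathscr S$. For $T=\lambda I+V_c$, Proposition 8.1 gives $|\lambda|+\|c\|_1\le\|T+S\|$ for every $S\in\mathscr S$, while $\|T\|\le|\lambda|+\|c\|_1$. So the quotient norm of $T+\mathscr S$ is exactly $|\lambda|+\|c\|_1$, and $\mathscr B(X)/\mathscr S\cong\mathbb F\oplus_1\ell_1$ isometrically. Taking $\lambda=0$, $S=0$ we also get $\|V_c\|=\|c\|_1$.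

## 11. Every homomorphism is continuous on $\mathscr S$

Let $\theta:\mathscr B(X)\to\mathscr A$ be a homomorphism into a Banach algebra. The discontinuity of $\theta$ can only come from the $\ell_1$ part; we prove this by pushing $\mathscr S$ into an algebra to which Johnson's theorem applies.

**Step 1: a copy of $\mathscr B(c_0)$ inside $\mathscr B(X)$.** Let $W=c_0(c_0)$, the $c_0$-sum of countably many copies of $c_0$, so $W\cong c_0$. Fix a class $C$. For $y\in X$ the function $\hat y$ is constant on $C$ and $A_C$ is the finite union of the $R_q$, $q\in C$, so $y|_{A_C}$ converges. Also $c(A_C)\subset X$, as $1_{A_C}-h_C$ is finitely supported. So $y\mapsto y1_{A_C}$ is a bounded projection of $X$ onto $c(A_C)\cong c_0\cong W$. Hence there are operators $P:W\to X$, $R:X\to W$ with $RP=I_W$. The map $B\mapsto\theta(PBR)$ is a homomorphism $\mathscr B(W)\to\mathscr A$, because $PBR\,PB'R=PBB'R$. Since $W\cong W\oplus W$, it is continuous by Johnson's theorem.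

**Step 2: a gliding sum.** Suppose $\theta|_{\mathscr S}$ is unbounded. For $k\ge1$ choose $S_k\in\mathscr S$ with $\|S_k\|\le4^{-k}$ and $\|\theta(S_k)\|\ge k$. By (10.1), after moving a scalar factor from one side to the other, $S_k=U_kV_k$ with $U_k:c_0\to X$, $V_k:X\to c_0$ and $\|U_k\|,\|V_k\|\le2\cdot2^{-k}$. Define
$$U:W\to X,\quad U(z_k)_k=\sum_kU_kz_k,\qquad V:X\to W,\quad Vx=(V_kx)_k .$$
The sum converges absolutely, and $\|V_kx\|\to0$, so both are bounded operators. Let $E_k\in\mathscr B(W)$ be the $k$-th coordinate projection, $\|E_k\|=1$. Then
$$S_k=UE_kV=(UR)(PE_kR)(PV),$$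
because $RP=I_W$. Here $UR,PV\in\mathscr B(X)$ do not depend on $k$, so
$$k\le\|\theta(S_k)\|\le\|\theta(UR)\|\,\|\theta(PE_kR)\|\,\|\theta(PV)\|,$$
and the right side is bounded in $k$ by Step 1. This is a contradiction, so $\theta$ is continuous on $\mathscr S$.

**Step 3: the criterion.** By $|\lambda(T)|+\|c(T)\|_1\le\|T\|$ we have $\mathscr B(X)=\mathbb FI\oplus\{V_c:c\in\ell_1\}\oplus\mathscr S$ with bounded projections. The map $\theta$ is continuous on $\mathbb FI$ and on $\mathscr S$, and $c\mapsto V_c$ is an isometry on $\ell_1$. So $\theta$ is continuous if and only if $c\mapsto\theta(\sum c_nT_n)$ is continuous on $\ell_1$.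

## 12. Dimension two, height two and uncountability cannot be improved

**Dimension.** Let $\theta$ be a homomorphism from $\mathscr B(X)$, $X$ any Banach space, into a one-dimensional Banach algebra $\mathbb Fe$, with $e^2=\alpha e$. If $\alpha=0$, all products vanish and $\theta(T)=\theta(T)\theta(I)=0$. If $\alpha\neq0$, then $e/\alpha$ is idempotent, the algebra is isomorphic to $\mathbb F$, and $\theta$ becomes a multiplicative linear functional $\chi$. Such a $\chi$ is contractive: otherwise there is $a$ with $\|a\|<1$ and $\chi(a)=1$; for $b=\sum_{n\ge1}a^n$ we have $b=a+ab$, so $\chi(b)=1+\chi(b)$, absurd. So $\theta$ is continuous, and dimension 2 is minimal.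

**Height.** If $K$ has height at most $1$, it is discrete and $C_0(K)=c_0(K)$. If $K$ is finite, $\mathscr B(C_0(K))$ is finite-dimensional and every linear map on it is continuous. If $K$ is infinite, splitting $K$ into two sets of cardinality $|K|$ shows that $c_0(K)$ is isomorphic to its square, and Johnson's theorem applies. So height 2 is minimal.

**Cardinality.** Let $K$ be a countable locally compact Hausdorff space. If $K$ is finite, argue as above. Otherwise let $\alpha K$ be $K$ with a point at infinity added (isolated if $K$ is compact); it is an infinite countable compact metrizable space, and $C_0(K)$ is a closed hyperplane of $C(\alpha K)$. By Bessaga–Pełczyński (Studia Math. 19, 1960), $C(\alpha K)\cong C([0,\omega^{\omega^\beta}])=:E$ for some countable $\beta$, and $E$ is isomorphic to its square: with $\delta=\omega^{\omega^\beta}$, the interval $[0,\delta\cdot2]$ splits into two clopen pieces homeomorphic to $[0,\delta]$, so $E\oplus E\cong C([0,\delta\cdot 2])$, and the classification gives $C([0,\gamma])\cong E$ for $\delta\le\gamma<\delta^\omega$. (For complex scalars, complexify the real isomorphisms.)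

It remains to see that a closed hyperplane of $E$ is isomorphic to $E$. The map $g\mapsto\sum_{n<\omega}(g(n)-g(\omega))1_{\{n\}}$ is a bounded projection of $E$ onto a copy of $c_0$, so $E\cong F\oplus c_0$ for some $F$. Deleting one coordinate of $c_0$ yields a closed hyperplane of $E$ isomorphic to $F\oplus c_0\cong E$. Any two distinct closed hyperplanes $H_1,H_2$ of a Banach space are isomorphic, since both are isomorphic to $(H_1\cap H_2)\oplus\mathbb F$. So $C_0(K)\cong E$ is isomorphic to its square, and by Johnson's theorem all homomorphisms from $\mathscr B(C_0(K))$ into Banach algebras are continuous. Hence $K$ cannot be countable, and Theorem B is proved. $\blacksquare$
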